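\title{The group $C^*$-algebra of the topological full group\\ of a dihedral odometer}

\begin{abstract}
An odometer $x\mapsto x+1$ and the reflection $x\mapsto -x$ generate an action $\alpha$ of the infinite dihedral group $D$ on a Cantor space. We prove that the group $C^*$-algebra of the topological full group $[[\alpha]]$ is AF, although $[[\alpha]]$ has elements of infinite order. The group is an increasing union of wreath products $D\wr S_m$. The proof combines a character estimate for these groups, which shows that elements with long cycles have almost equidistributed eigenvalues in every irreducible representation of dimension greater than one, with an extension argument over a simplex that turns approximate eigenvalue counts into projections. We also show that for the translation action of $D$ on an inverse limit of finite coset spaces the algebra is AF exactly when the action is not free.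
\end{abstract}

\section{Introduction}

A $C^*$-algebra is \emph{AF} if it is the closure of the union of an increasing sequence of finite-dimensional $C^*$-subalgebras. For a countable discrete group $G$ let $C^*(G)$ be the full group $C^*$-algebra, the completion of $\mathbb C G$ in its largest $C^*$-norm. We regard the elements of $G$ as unitaries in $C^*(G)$, and for a subgroup $H\le G$ we regard $C^*(H)$ as a subalgebra of $C^*(G)$.

In two cases it is easy to decide whether $C^*(G)$ is AF. If $G$ is locally finite, it is an increasing union of finite groups $F_k$, and the algebras $\mathbb C F_k$ show that $C^*(G)$ is AF. If $G$ maps onto $\mathbb Z$, then $C^*(G)$ has the quotient $C^*(\mathbb Z)=C(\mathbb T)$; a quotient of an AF algebra is AF, while every finite-dimensional $C^*$-subalgebra of $C(\mathbb T)$ consists of constants, so $C^*(G)$ is not AF. An element of infinite order alone decides nothing: it gives a \emph{subalgebra} $C(\mathbb T)$, and $C(\mathbb T)$ embeds in the AF algebra of continuous functions on the Cantor set, through a continuous surjection of the Cantor set onto $\mathbb T$.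 This paper concerns a family of groups that lie between the two cases.

Let $(n_k)_{k\in\mathbb N}$ be integers with $n_k\ge2$, $n_k\mid n_{k+1}$ and $n_k\to\infty$, and let
\[
X=\Big\{(x_k)_k\in\prod_k\mathbb Z_{n_k}: x_{k+1}\equiv x_k \pmod{n_k}\ \text{for all }k\Big\}.
\]
With the product topology $X$ is a Cantor space, and it is a compact abelian group. The \emph{odometer} of type $(n_k)$ is the homeomorphism $T(x)=x+1$, where $1=(1,1,\dots)$. The reflection $J(x)=-x$ satisfies $J^2=1$ and $JTJ=T^{-1}$, so $T$ and $J$ define an action $\alpha$ on $X$ of the infinite dihedral group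
\[
D=\mathbb Z\rtimes\mathbb Z_2=\langle T,J: J^2=1,\ JTJ=T^{-1}\rangle .
\]
For any action $\alpha$ of $D$ on a Cantor space $X$, the \emph{topological full group} $[[\alpha]]$ consists of the homeomorphisms $g$ of $X$ for which there is a continuous map $c_g\colon X\to D$, with $D$ discrete, such that $g(x)=\alpha_{c_g(x)}(x)$ for all $x$. In other words, $X$ can be cut into finitely many clopen pieces on each of which $g$ agrees with an element of $D$. It is a countable group. For the action above put $U(k,l)=\{x\in X:x_k=l\}$, and let $\Gamma_k$ be the subgroup of those $g$ that admit a map $c_g$ constant on each $U(k,l)$, $l\in\mathbb Z_{n_k}$.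

The question whether $C^*([[\alpha]])$ is AF comes from \cite{Scarparo}, where the following facts are recorded: the groups $\Gamma_k$ increase, their union is $[[\alpha]]$, and $\Gamma_k\cong D^{n_k}\rtimes S_{n_k}$; the crossed product $C(X)\rtimes_\alpha D$ is AF; and the abelianization $[[\alpha]]_{ab}$ is locally finite. The last two facts suggest the answer yes; in particular the commutative quotient $C^*([[\alpha]]_{ab})$ is AF, so the obstruction above is absent. On the other hand $T\in[[\alpha]]$ has infinite order, and none of the algebras $C^*(\Gamma_k)$ that exhaust $C^*([[\alpha]])$ is AF (Remark~\ref{rem:local}).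

\begin{theorem}\label{thm:main}
For every sequence $(n_k)$ as above, $C^*([[\alpha]])$ is an AF algebra.
\end{theorem}

The group $[[\alpha]]$ is amenable, being an increasing union of the virtually abelian groups $\Gamma_k$, so its full and reduced $C^*$-algebras agree.

The second result shows that the fixed point of the reflection is what matters. Recall that a $C^*$-algebra has \emph{real rank zero} if the self-adjoint elements with finite spectrum are dense in the self-adjoint elements.

\begin{theorem}\label{thm:odometers}
Let $H_1\ge H_2\ge\cdots$ be finite-index subgroups of $D$ with $[D:H_k]\to\infty$, and let $\alpha$ be the translation action of $D$ on the Cantor space $X=\varprojlim D/H_k$. The following are equivalent: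
\begin{enumerate}
\item[(i)] $C^*([[\alpha]])$ is AF;
\item[(ii)] $C^*([[\alpha]])$ has real rank zero;
\item[(iii)] $[[\alpha]]_{ab}$ is a torsion group;
\item[(iv)] $\alpha$ is not free;
\item[(v)] no $H_k$ is infinite cyclic.
\end{enumerate}
In that case, up to an automorphism of $D$, the action $\alpha$ is conjugate to one of the actions in Theorem~\ref{thm:main}.
\end{theorem}

\subsection*{The method}
The group $\Gamma_k$ is generated by a finite symmetric group and one copy of $D$ supported on $U(k,0)$. In a later group $\Gamma_{k'}$ this copy of $D$ lies in a wreath product $D\wr S_m$ with $m$ large, and its generator of infinite order becomes a unitary $t$ that permutes the $m$ sites cyclically. Section~\ref{sec:reduction} reduces Theorem~\ref{thm:main} to approximating $t$ by a finite-dimensional subalgebra of $C^*(D\wr S_m)$. Sections~\ref{sec:angle} and~\ref{sec:assembly} reduce this further to finding projections in $C^*(D\wr S_m)$ that approximately cut the spectrum of $t$ at a given angle, and Example~\ref{ex:zigzag} carries out such a cut by hand in one family of representations. The general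 cut needs three ingredients. The eigenvalues of $t$ are almost equidistributed in every irreducible representation of dimension greater than one (Section~\ref{sec:equi}). There is a projection over $C^*(D\wr S_m)$ that has a suitable rank in every irreducible representation (Section~\ref{sec:ranks}). And $C^*(D\wr S_m)$ is an algebra of matrix-valued functions on an $m$-simplex, over which the cut can be built skeleton by skeleton, because equidistribution leaves much more room in the ranks than the dimension of the base requires (Section~\ref{sec:simplex}). Theorem~\ref{thm:odometers} is proved in Section~\ref{sec:odometers}.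

\subsection*{Wreath products}
For $m\ge1$ let $L_m=D\wr S_m=D^m\rtimes S_m$. We write its elements as pairs $(d;\mu)$ with \emph{labels} $d=(d_i)\in D^m$ and \emph{permutation part} $\mu\in S_m$, and multiply them by
\[
(d';\mu')(d;\mu)=\big((d'_{\mu(i)}d_i)_i;\ \mu'\mu\big).
\]
One thinks of $(d;\mu)$ as applying $d_i$ at the site $i$ and then moving it to the site $\mu(i)$. We identify $\mu$ with $(1;\mu)$, and ``$\gamma$ at the site $i$'' is the element with $d_i=\gamma$, all other labels trivial and $\mu=1$. The sites are numbered $0,\dots,m-1$ in Sections~\ref{sec:reduction} and~\ref{sec:angle} and $1,\dots,m$ afterwards. Since $(d;\mu)=\mu\cdot(d;1)$ and $S_m$ conjugates the sites into one another, $L_m$ is generated by $S_m$ and by the involutions $J$ and $TJ$ at one site. In particular $L_m$ is generated by involutions. The letter $\mathrm{i}$ denotes $\sqrt{-1}$, ``irreducible representation'' means irreducible unitary representation, and a \emph{character} is a one-dimensional representation.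

\section{Reduction to wreath products}\label{sec:reduction}

We first identify the groups $\Gamma_k$ and the way they sit in one another. A continuous map $c_g\colon X\to D$ has finitely many values, and each of its clopen level sets is a finite union of sets $U(k,l)$. As the partitions $\{U(k,l)\}_l$ refine one another, $c_g$ is constant on each $U(k,l)$ for large $k$. Hence $\Gamma_k\subset\Gamma_{k+1}$ and $\bigcup_k\Gamma_k=[[\alpha]]$.

\begin{lemma}\label{lem:stab}
The stabilizer of the set $U(k,0)$ in $D$ is $D_k=\langle T^{n_k},J\rangle$. It is isomorphic to $D$ by $T\mapsto T^{n_k}$, $J\mapsto J$, and it acts faithfully on $U(k,0)$.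
\end{lemma}

\begin{proof}
Put $n=n_k$. Both $T^j$ and $T^jJ$ map $U(k,0)$ onto $U(k,j)$, which gives the stabilizer. An integer $j$ is zero in $X$ only if $n_i\mid j$ for all $i$, which forces $j=0$ because $n_i\to\infty$. So $T^{nj}$ has no fixed point for $j\ne0$. If $T^{nj}J$ were the identity on $U(k,0)$, then $nj-x=x$ for $x=0$ and for $x=n$, so $2n=nj=0$ in $X$, which is false.
\end{proof}

\begin{lemma}\label{lem:wreath}
Let $n$ divide $n_{k'}$, put $m=n_{k'}/n$ and $Y=\bigsqcup_{i=0}^{m-1}U(k',ni)$, and let $\Lambda$ be the group of elements of $\Gamma_{k'}$ that are the identity outside $Y$. For $d\in D_{k'}^m$ and $\mu\in S_m$ let $g_{d,\mu}$ be the map that equals $T^{n\mu(i)}d_iT^{-ni}$ on $U(k',ni)$, $0\le i<m$, and the identity outside $Y$. Then $(d;\mu)\mapsto g_{d,\mu}$ is an isomorphism $L_m\cong D_{k'}\wr S_m\to\Lambda$.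
\end{lemma}

\begin{proof}
The map $T^{n\mu(i)}d_iT^{-ni}$ takes $U(k',ni)$ homeomorphically onto $U(k',n\mu(i))$, so $g_{d,\mu}\in\Lambda$, and composing two such maps reproduces the product in $L_m$. The homomorphism is injective because $D_{k'}$ acts faithfully on $U(k',0)$. Let $g\in\Lambda$ agree with $\gamma_i\in D$ on $U(k',ni)$. Every element of $D$ permutes the sets $U(k',l)$, and $g$ is a bijection of $Y$, so $gU(k',ni)=U(k',n\mu(i))$ for a permutation $\mu$. Then $d_i=T^{-n\mu(i)}\gamma_iT^{ni}$ stabilizes $U(k',0)$, so $d_i\in D_{k'}$ and $g=g_{d,\mu}$.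
\end{proof}

For $n=1$ this says $\Gamma_{k'}\cong L_{n_{k'}}$. For $n=n_k$ with $k<k'$ we have $Y=U(k,0)$, and this case describes how the site $0$ of $\Gamma_k$ is subdivided in $\Gamma_{k'}$. The core of the paper is the following statement about that subdivision.

\begin{proposition}\label{prop:core}
For every $\delta>0$ there is $m_0$ such that for all $m\ge m_0$ and every homomorphism $\iota\colon D\to L_m$ for which the permutation part of $\iota(T)$ is an $m$-cycle, there is a finite-dimensional $C^*$-subalgebra $E_0\ni1$ of $C^*(L_m)$ with $\iota(J)\in E_0$ and $\operatorname{dist}(\iota(TJ),E_0)\le\delta$.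
\end{proposition}

To pass from this to Theorem~\ref{thm:main} we use Bratteli's local characterization of AF algebras \cite[Theorem~2.2]{Bratteli}: a separable $C^*$-algebra is AF if and only if for every finite subset and every $\varepsilon>0$ there is a finite-dimensional $C^*$-subalgebra within distance $\varepsilon$ of each element of the subset. The approximating subalgebras need not be nested.

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:core}]
Fix $k$ and $\delta>0$, and put $n=n_k$. By Lemma~\ref{lem:wreath}, $\Gamma_k\cong L_n$ is generated by the finite group $S_n$, whose element $\mu$ acts as $T^{\mu(l)-l}$ on $U(k,l)$ for $0\le l<n$, and by the involutions $a_0,b_0$ that act as $J$ and $T^nJ$ on $U(k,0)$ and as the identity elsewhere.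

Since $n_{k'}\to\infty$, there is $k'>k$ with $m=n_{k'}/n\ge m_0(\delta)$. Let $\Lambda\cong L_m$ be the group of Lemma~\ref{lem:wreath} for $Y=U(k,0)$. Letting $D_k$ act on $U(k,0)$ and trivially elsewhere gives elements of $\Gamma_k\subset\Gamma_{k'}$ supported in $Y$, hence a homomorphism $\iota\colon D\cong D_k\to\Lambda$ with $\iota(J)=a_0$ and $\iota(TJ)=b_0$. The element $\iota(T)$ acts as $T^n$, which maps $U(k',ni)$ to $U(k',n(i+1))$, so its permutation part is an $m$-cycle. Proposition~\ref{prop:core} gives $E_0\subset C^*(\Lambda)\subset C^*([[\alpha]])$ with $1,a_0\in E_0$ and $\operatorname{dist}(b_0,E_0)\le\delta$.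

We must enlarge $E_0$ so that it contains $S_n$ and stays finite-dimensional. For this we place a copy of $E_0$ over each $U(k,l)$. Let $w_l\in S_n$ be the transposition $(0\ l)$, with $w_0=1$, and put $E_l=w_lE_0w_l^{-1}\subset C^*(w_l\Lambda w_l^{-1})$. The group $w_l\Lambda w_l^{-1}$ is supported in $U(k,l)$, so for different $l$ these groups commute, and
\[
E_*=\operatorname{span}\{x_0x_1\cdots x_{n-1}:x_l\in E_l\}
\]
is a finite-dimensional $*$-algebra that contains $E_0$. For $\mu\in S_n$ the permutation $\mu'=w_{\mu(l)}^{-1}\mu w_l$ fixes $0$, so it acts as the identity on $U(k,0)$ and commutes with $\Lambda$. Hence $\mu E_l\mu^{-1}=w_{\mu(l)}\mu'E_0\mu'^{-1}w_{\mu(l)}^{-1}=E_{\mu(l)}$, and so $\mu E_*\mu^{-1}=E_*$. It follows that $E=\operatorname{span}\{x\mu:x\in E_*,\ \mu\in S_n\}$ is closed under products and adjoints. Thus $E$ is a finite-dimensional $C^*$-subalgebra of $C^*([[\alpha]])$ that contains $S_n$ and $a_0$ and is within $\delta$ of $b_0$.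

If $g_1,\dots,g_\ell$ are generators of $\Gamma_k$ and $x_j\in E$ satisfy $\|g_j-x_j\|\le\delta$, then
\[
\|g_1\cdots g_\ell-x_1\cdots x_\ell\|=\Big\|\sum_{j=1}^\ell g_1\cdots g_{j-1}(g_j-x_j)x_{j+1}\cdots x_\ell\Big\|\le\ell\delta(1+\delta)^{\ell-1}.
\]
As $\delta$ is arbitrary, every finite subset of $\mathbb C\Gamma_k$ can be approximated arbitrarily well by one finite-dimensional $C^*$-subalgebra. The increasing union of the $\mathbb C\Gamma_k$ is dense in the separable algebra $C^*([[\alpha]])$, so Bratteli's characterization applies.
\end{proof}

\section{The angle operator}\label{sec:angle}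

From here to the end of Section~\ref{sec:simplex} we write $L=L_m$ and $B=C^*(L)$, and for a homomorphism $\iota\colon D\to L$ we write $t=\iota(T)$ and $a=\iota(J)$. Since $\iota(TJ)=ta$, Proposition~\ref{prop:core} asks for a finite-dimensional algebra that contains $a$ and almost contains $t$.

\subsection*{Representations of $D$ and finite-dimensionality}
For $0\le\varphi\le\pi$ let $\rho_\varphi$ be the representation of $D$ on $\mathbb C^2$ with
\[
\rho_\varphi(T)=\begin{pmatrix}e^{\mathrm i\varphi}&0\\0&e^{-\mathrm i\varphi}\end{pmatrix},\qquad \rho_\varphi(J)=\begin{pmatrix}0&1\\1&0\end{pmatrix}.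
\]
The finite-dimensional irreducible representations of $D$ are the $\rho_\varphi$ with $0<\varphi<\pi$ and the four characters, which send $J$ and $TJ$, hence also $T$, to $\pm1$. Indeed, if $\xi$ is an eigenvector of $T$ with eigenvalue $\zeta$, then $J\xi$ is an eigenvector with eigenvalue $\zeta^{-1}$ and $\operatorname{span}\{\xi,J\xi\}$ is invariant; for $\zeta\neq\pm1$ this is $\rho_\varphi$ with $\cos\varphi=\operatorname{Re}\zeta$, and for $\zeta=\pm1$ the operator $T$ is scalar on the span.

Let $\mathbb Z^m\subset L$ be generated by $T$ at the various sites and let $W=\langle J\rangle\wr S_m$ be the finite group of signed permutations, so that $L=\mathbb Z^m\rtimes W$. Write $\langle z,v\rangle$ for the pairing of $z\in\mathbb T^m=\widehat{\mathbb Z^m}$ with $v\in\mathbb Z^m$. The group $W$ acts on $\mathbb T^m$ by $\langle wz,v\rangle=\langle z,w^{-1}vw\rangle$, that is, by permuting and inverting coordinates, and $C^*(\mathbb Z^m)=C(\mathbb T^m)\subset B$ with $wfw^{-1}=f(w^{-1}\,\cdot\,)$.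

\begin{lemma}\label{lem:findim}
Every irreducible representation $\sigma$ of $L$ is finite-dimensional.
\end{lemma}

\begin{proof}
The algebra $C(\mathbb T^m)^W=C(\mathbb T^m/W)$ commutes with $C(\mathbb T^m)$ and with $W$, so it is central in $B$, and $\sigma$ restricts to it as evaluation at an orbit $Wz$. If $f\in C(\mathbb T^m)$ vanishes on $Wz$, then so does the invariant function $g=\sum_w wf^*fw^{-1}\ge f^*f$, and $0\le\sigma(f^*f)\le\sigma(g)=0$. So $\sigma(C(\mathbb T^m))$ is a quotient of $C(Wz)$. Since $B=\sum_{w\in W}C(\mathbb T^m)w$, the algebra $\sigma(B)$ is finite-dimensional.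
\end{proof}

\subsection*{Cutting the angle}
Put
\[
\Theta=\arccos\frac{t+t^*}{2}\in B,\qquad P^\pm=\frac{1\pm a}{2}\in B .
\]
The spectrum of $\Theta$ lies in $[0,\pi]$, and $\Theta$ commutes with $t$ and, since $ata=t^*$, with $a$. If $\sigma$ is a finite-dimensional representation of $L$ and $\sigma\circ\iota$ is decomposed into irreducible representations of $D$, then $\Theta$ acts as the scalar $\varphi$ on a copy of $\rho_\varphi$ and as $0$ or $\pi$ on a character with $T\mapsto1$ or $T\mapsto-1$. Each copy of $\rho_\varphi$ contributes one dimension to the range of $P^+$ and one to the range of $P^-$.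

To approximate $t$ we want to round the angle $\varphi$ to a finite grid. Rounding is done by spectral projections of $\Theta$, and these do not belong to $B$. What we can hope for are projections in $B$ that agree with a spectral projection outside a small window. It is enough to find them under $P^+$, because the imaginary part of $t$ carries the range of $P^+$ to the range of $P^-$. For $Z\subset[0,\pi]$ let $\mathbf 1_Z$ be the indicator function of $Z$.

\begin{proposition}\label{prop:cut}
For every $\eta>0$ there is $m_1(\eta)$ with the following property. Let $m\ge m_1(\eta)$, let $\iota\colon D\to L_m$ be a homomorphism for which the permutation part of $t$ is an $m$-cycle, and let $2\eta<s<\pi-2\eta$. Then there is a projection $p\in B$ such that for every irreducible representation $\sigma$ of $L_m$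
\[
\mathbf 1_{[0,s-2\eta]}(\sigma(\Theta))\,\sigma(P^+)\ \le\ \sigma(p)\ \le\ \mathbf 1_{[0,s+2\eta]}(\sigma(\Theta))\,\sigma(P^+).
\]
\end{proposition}

One family of representations shows both why long cycles are needed and how they help. For $0\le\varphi\le\pi$ let $\sigma_\varphi$ be the representation of $L_m$ on $\mathbb C^m\otimes\mathbb C^2$ given by
\[
\sigma_\varphi(d;\mu)(e_j\otimes\xi)=e_{\mu(j)}\otimes\rho_\varphi(d_j)\xi .
\]
For $x\in B$ the map $\varphi\mapsto\sigma_\varphi(x)$ is continuous: this holds on $\mathbb CL$ and passes to uniform limits because $\|\sigma_\varphi(x)\|\le\|x\|$. For $\varphi\in\{0,\pi\}$ the matrix $\rho_\varphi(T)$ is scalar, so the flip $F=1\otimes\rho_0(J)$ commutes with $\sigma_\varphi(B)$. Thus elements of $B$ give continuous matrix functions on $[0,\pi]$ with a boundary condition at the two ends.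

\begin{remark}\label{rem:local}
Let $\iota(\gamma)$ be $\gamma$ at the site $0$. Then the smallest eigenvalue of $\sigma_\varphi(\cos\Theta)$ is $\cos\varphi$. If $x=x^*\in B$ has finite spectrum, the smallest eigenvalue of $\sigma_\varphi(x)$ is a continuous function of $\varphi$ with finitely many values, hence a constant $c$, and $\|x-\cos\Theta\|\ge\max(|c-1|,|c+1|)\ge1$. So $C^*(L_m)$ does not have real rank zero. It is not AF either, since the self-adjoint elements of finite-dimensional subalgebras have finite spectrum and are dense in the self-adjoint part of an AF algebra. Moreover, if $E_0\ni 1,a$ is finite-dimensional and $\|ta-x\|<1$ with $x\in E_0$, then the real part of $xa$ is within distance less than $1$ of $\cos\Theta$, a contradiction. Hence Proposition~\ref{prop:core} fails for every $m$ without the hypothesis on the permutation part of $\iota(T)$, and with that hypothesis it fails for $m=1$.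
\end{remark}

\begin{example}\label{ex:zigzag}
Take for $\iota$ the homomorphism that arises from the odometer in Section~\ref{sec:reduction}. By the proof of Lemma~\ref{lem:wreath}, $t$ moves the site $j$ to $j+1$ with trivial label, except that the site $m-1$ moves to $0$ with label $T$; and $a$ fixes the site $0$ with label $J$ and moves $j\neq0$ to $m-j$ with label $T^{-1}J$. Define $e_j\otimes\xi$ for all $j\in\mathbb Z$ by $e_{j+m}\otimes\xi=e_j\otimes\rho_\varphi(T)\xi$. Then in $\sigma_\varphi$
\[
t(e_j\otimes\xi)=e_{j+1}\otimes\xi,\qquad a(e_j\otimes\xi)=e_{-j}\otimes\rho_\varphi(J)\xi .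
\]
Let $\epsilon_1,\epsilon_2$ be the basis of $\mathbb C^2$. For $\zeta^m=e^{\mathrm i\varphi}$ put $\xi_\zeta=\sum_{j}\zeta^{-j}e_j\otimes\epsilon_1$, and for $\zeta^m=e^{-\mathrm i\varphi}$ put $\xi'_\zeta=\sum_j\zeta^{-j}e_j\otimes\epsilon_2$. The summands are $m$-periodic in $j$, and the sums run over one period. These $2m$ vectors are orthogonal eigenvectors of $t$, with eigenvalue $\zeta$, and $a\xi_\zeta=\xi'_{\zeta^{-1}}$. So the range of $P^+$ has the orthogonal basis $\xi_\zeta+\xi'_{\zeta^{-1}}$, $\zeta^m=e^{\mathrm i\varphi}$, and $\cos\Theta$ acts on this vector as $\operatorname{Re}\zeta$. Taking $\zeta=e^{\mathrm i(\varphi+2\pi l)/m}$ for the first $m$ of the values $l=0,-1,1,-2,2,\dots$, we obtain basis vectors $f_1(\varphi),\dots,f_m(\varphi)$ of equal norm, continuous in $\varphi$, on which $\Theta$ has the eigenvalues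
\[
\theta_{2l+1}(\varphi)=\frac{2\pi l+\varphi}{m},\qquad \theta_{2l}(\varphi)=\frac{2\pi l-\varphi}{m},\qquad \theta_k(\varphi)\in\Big[\frac{(k-1)\pi}{m},\frac{k\pi}{m}\Big];
\]
see Figure~\ref{fig:zigzag}. In contrast to Remark~\ref{rem:local}, each eigenvalue moves only by $\pi/m$.

Let $k=2l$ with $2\le k<m$, and try the projection $p_0(\varphi)$ onto the span of $f_1,\dots,f_k$. It is continuous. At $\varphi=\pi$ we have $\theta_k<k\pi/m<\theta_{k+1}$, so $p_0(\pi)=\mathbf 1_{[0,k\pi/m]}(\Theta)P^+$, and this commutes with $F$. At $\varphi=0$ the eigenvalues $\theta_k$ and $\theta_{k+1}$ collide. With $\omega=e^{2\pi\mathrm i/m}$ we have $f_k(0)=\xi_{\omega^{-l}}+\xi'_{\omega^l}$ and $f_{k+1}(0)=\xi_{\omega^{l}}+\xi'_{\omega^{-l}}$, and $F$ exchanges $\xi_\zeta$ with $\xi'_\zeta$, so $Ff_k(0)=f_{k+1}(0)$. Thus $p_0(0)$ violates the boundary condition. To repair this, let $p(\varphi)$ be the projection onto the span of $f_1,\dots,f_{k-1}$ and $\cos\beta\,f_k+\sin\beta\,f_{k+1}$, where $\beta=(\pi-\varphi)/4$. Then $p(\pi)=p_0(\pi)$, and $p(0)$ is the sum of $\mathbf 1_{[0,(k-1)\pi/m]}(\Theta)P^+$ and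 the projection onto the $F$-fixed vector $f_k(0)+f_{k+1}(0)$. So $p$ satisfies both boundary conditions, and for all $\varphi$
\[
\mathbf 1_{[0,(k-1)\pi/m)}(\Theta)P^+\le p(\varphi)\le\mathbf 1_{[0,(k+1)\pi/m]}(\Theta)P^+ .
\]
The cut succeeded because the rank $k$ fits into a short window for every $\varphi$, and because the space of choices inside the window, here the lines in $\operatorname{span}\{f_k,f_{k+1}\}$, is connected. In general the interval $[0,\pi]$ is replaced by an $m$-simplex and connectedness by the vanishing of homotopy groups.
\end{example}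

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=4.5,yscale=0.75]
\draw[->] (0,0)--(1.2,0) node[right]{$\varphi$};
\draw[->] (0,0)--(0,5.4);
\draw[dashed] (1,0) node[below]{$\pi$} --(1,5.3);
\draw[thick] (0,0)--(1,1)--(0,2)--(1,3)--(0,4)--(1,5);
\node[below] at (0,0) {$0$};
\node[left] at (0,2) {$2\pi/5$};
\node[left] at (0,4) {$4\pi/5$};
\node[right] at (1,1) {$\pi/5$};
\node[right] at (1,3) {$3\pi/5$};
\node[right] at (1,5) {$\pi$};
\foreach \k in {1,...,5} {\node[above] at (0.5,\k-0.5) {$\theta_{\k}$};}
\end{tikzpicture}
\caption{The eigenvalues $\theta_1(\varphi),\dots,\theta_5(\varphi)$ of the angle operator $\Theta$ on the range of $P^+$ in the representations $\sigma_\varphi$ of $D\wr S_5$, $0\le\varphi\le\pi$. Each eigenvalue stays in an interval of length $\pi/5$, and neighboring eigenvalues collide at $\varphi=0$ or $\varphi=\pi$, where $\sigma_\varphi$ splits.}\label{fig:zigzag}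
\end{figure}

\section{From cuts to a finite-dimensional algebra}\label{sec:assembly}

We derive Proposition~\ref{prop:core} from Proposition~\ref{prop:cut}. Cuts at the points of a grid split $P^+$ into pieces on which $\Theta$ is almost constant. A partial isometry made from the imaginary part of $t$ matches each piece with a piece of $P^-$, and the two pieces together generate a copy of $M_2$ that imitates $\rho_\varphi$ at a grid point. Near the angles $0$ and $\pi$ the matching breaks down, since a character of $D$ lies under only one of $P^+$, $P^-$; but there $t$ is close to $\pm1$, and no matching is needed.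

\begin{proof}[Proof of Proposition~\ref{prop:core}]
Choose $N\ge4$ with $12\pi/N\le\delta$. Put $h=\pi/N$, $s_i=ih$, $s_i^\pm=s_i\pm h/5$, $\eta=h/10$ and $m_0=m_1(\eta)$, and let $m\ge m_0$. We abbreviate $\mathbf 1_Z(\Theta)$ to $\mathbf 1_Z$. Every relation that contains such a spectral projection is to be read in each irreducible representation of $B$. These representations separate the points of $B$, and $\|x\|=\sup_\sigma\|\sigma(x)\|$, so identities, inequalities and norm bounds for elements of $B$ may be checked in them. All $\mathbf 1_Z$ commute with $t$ and $a$.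

\emph{Pieces of $P^+$.} Proposition~\ref{prop:cut} gives projections $p_1,\dots,p_{N-1}\in B$ with $\mathbf 1_{[0,s_i^-]}P^+\le p_i\le\mathbf 1_{[0,s_i^+]}P^+$. Put $p_0=0$ and $p_N=P^+$. Since $s_i^+<s_{i+1}^-$, we have $p_0\le p_1\le\dots\le p_N$. The projections $q_i=p_i-p_{i-1}$, $1\le i\le N$, are mutually orthogonal with sum $P^+$, and subtracting the bounds for $p_i$ and $p_{i-1}$ gives $q_i\le\mathbf 1_{Z_i}P^+$, where
\[
Z_1=[0,s_1^+],\qquad Z_i=(s_{i-1}^-,s_i^+]\quad(1<i<N),\qquad Z_N=(s_{N-1}^-,\pi].
\]
Neighboring intervals overlap, but $Z_i\cap Z_j=\emptyset$ for $|i-j|\ge2$, and $|\theta-s_i|\le2h$ for $\theta\in Z_i$.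

\emph{The matching operator.} Let $y=(t-t^*)/2\mathrm i$. Then $y=y^*$ commutes with $\Theta$, and $ya=-ay$, $y^2=1-\cos^2\Theta=\sin^2\Theta$, $t=\cos\Theta+\mathrm iy$. Let $\omega\colon[0,\pi]\to[0,1]$ be continuous, zero near $0$ and $\pi$, and equal to $1$ on $[s_1^-,s_{N-1}^+]$. The function $\omega/\sin$ is continuous on $[0,\pi]$, so $v=y\,(\omega/\sin)(\Theta)$ lies in $B$. It satisfies
\[
v=v^*,\qquad v^2=\omega(\Theta)^2,\qquad vP^+=P^-v,\qquad yv=\omega(\Theta)\sin\Theta,\qquad v\sin\Theta=y\,\omega(\Theta),
\]
and it commutes with $\Theta$.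

\emph{Middle pieces of $P^-$.} For $1<i<N$ we have $\omega=1$ on $Z_i$, so $v^2q_i=q_i=q_iv^2$. Put $q_i^-=vq_iv$. Then $q_i^-q_j^-=vq_iv^2q_jv=vq_iq_jv$, so the $q_i^-$ are mutually orthogonal projections, and $q_i^-\le v\mathbf 1_{Z_i}P^+v=\mathbf 1_{Z_i}P^-v^2=\mathbf 1_{Z_i}P^-$.

\emph{End pieces of $P^-$.} The remainder $e=P^--\sum_{i=2}^{N-1}q_i^-=P^--v(p_{N-1}-p_1)v$ is a projection in $B$. We split it into a part near the angle $0$ and a part near $\pi$. From $p_{N-1}-p_1\ge\mathbf 1_{(s_1^+,s_{N-1}^-]}P^+$ and $\omega=1$ on this interval we get $v(p_{N-1}-p_1)v\ge\mathbf 1_{(s_1^+,s_{N-1}^-]}P^-$, that is,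
\[
e\le(\mathbf 1_{Z_1}+\mathbf 1_{Z_N})P^- .
\]
Next, $e$ commutes with $\mathbf 1_{Z_1}$. Indeed $P^-$ and $v$ do; $p_1\le\mathbf 1_{Z_1}$ does; and $\mathbf 1_{Z_1}P^+\le p_{N-1}\le P^+$ gives $\mathbf 1_{Z_1}p_{N-1}=\mathbf 1_{Z_1}P^+p_{N-1}=\mathbf 1_{Z_1}P^+$, which is self-adjoint. Let $\kappa$ be a continuous function equal to $1$ on $Z_1$ and $0$ on $Z_N$. Then $q_1^-=e\,\kappa(\Theta)$ lies in $B$ and equals $e(\mathbf 1_{Z_1}+\mathbf 1_{Z_N})\kappa(\Theta)=e\mathbf 1_{Z_1}$, so it is a projection with $q_1^-\le\mathbf 1_{Z_1}P^-$. The projection $q_N^-=e-q_1^-=e(1-\mathbf 1_{Z_1})$ satisfies $q_N^-\le\mathbf 1_{Z_N}P^-$.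

\emph{The algebra.} Let
\[
E_0=\operatorname{span}\{q_1,q_1^-,q_N,q_N^-\}+\sum_{i=2}^{N-1}\operatorname{span}\{q_i,\ q_iv,\ vq_i,\ vq_iv\}.
\]
For $1<i<N$ we have $q_iv^2=q_i$ and $q_ivq_i=q_ivP^+q_i=q_iP^-vq_i=0$. Hence $q_i$, $q_iv$, $vq_i$, $vq_iv$ multiply like matrix units $e_{11},e_{12},e_{21},e_{22}$: a product $(v^{\epsilon}q_iv^{\epsilon'})(v^{\epsilon''}q_iv^{\epsilon'''})$ with exponents in $\{0,1\}$ is $v^\epsilon q_iv^{\epsilon'''}$ if $\epsilon'=\epsilon''$ and $0$ otherwise. The $2N$ projections $q_i,q_i^-$ are mutually orthogonal with sum $1$. With $Q_i=q_i+q_i^-$, the $i$-th summand lies in $Q_iBQ_i$ by the matrix unit relations, so different summands are orthogonal. Thus $E_0$ is a finite-dimensional $C^*$-algebra, a quotient of $\mathbb C^4\oplus M_2^{\,N-2}$. It contains $1=\sum_iQ_i$ and $a=\sum_iq_i-\sum_iq_i^-$.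

\emph{The estimate.} We have $Q_i\le\mathbf 1_{Z_i}$. The $q_i$ need not commute with $\Theta$, so we use the following bound.
\begin{equation}\label{eq:parity}
\text{If }x_i=\mathbf 1_{Z_i}x_iQ_i\text{ and }\|x_i\|\le\beta\text{ for }1\le i\le N,\text{ then }\Big\|\sum_ix_i\Big\|\le2\beta .
\end{equation}
For indices of the same parity the $\mathbf 1_{Z_i}$ are mutually orthogonal, and so are the $Q_i$; hence the sum over even $i$ and the sum over odd $i$ each have norm at most $\beta$.

For the real part of $t$, write $\cos\Theta-\sum_i\cos(s_i)Q_i=\sum_i(\cos\Theta-\cos s_i)\mathbf 1_{Z_i}Q_i$. Each term has norm at most $2h$, so the sum has norm at most $4h$ by \eqref{eq:parity}.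

For the imaginary part let $y_0=\sum_{i=2}^{N-1}\sin(s_i)(vq_i+q_iv)\in E_0$. Then $y-y_0=\sum_ix_i$ with $x_1=yQ_1$, $x_N=yQ_N$ and $x_i=yQ_i-\sin(s_i)(vq_i+q_iv)$ for $1<i<N$. For $i\in\{1,N\}$ we have $x_i=\mathbf 1_{Z_i}yQ_i$ and $\|x_i\|\le\sup_{Z_i}\sin\le6h/5$. For $1<i<N$, since $\omega=1$ on $Z_i$, we have $yq_i=v\sin(\Theta)q_i$ and $yq_i^-=yvq_iv=\sin(\Theta)q_iv$, so
\[
x_i=v(\sin\Theta-\sin s_i)\mathbf 1_{Z_i}q_i+(\sin\Theta-\sin s_i)\mathbf 1_{Z_i}q_iv,\qquad\|x_i\|\le4h .
\]
Here $\mathbf 1_{Z_i}x_i=x_i$ because $\mathbf 1_{Z_i}$ commutes with $v$, and $x_iQ_i=x_i$ because $q_i$ and $q_iv$ lie in $Q_iBQ_i$. By \eqref{eq:parity}, $\|y-y_0\|\le8h$.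

Therefore $\operatorname{dist}(t,E_0)\le12h\le\delta$, and since $a\in E_0$ is unitary, $\operatorname{dist}(ta,E_0)\le\delta$.
\end{proof}

\section{Equidistribution of eigenvalues}\label{sec:equi}

A projection $p\in B$ has locally constant rank in every continuous family of representations. For Proposition~\ref{prop:cut} to hold, the number of eigenvalues of $\Theta$ below a level must therefore be almost constant in such families. We prove that for large $m$ it is almost a fixed proportion of the dimension. The reason is that the trace of an element with a few long cycles is bounded independently of $m$, while dimensions greater than one grow with $m$.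

\begin{lemma}\label{lem:clifford}
Let $\sigma$ be an irreducible representation of $L$. There are a partition of $\{1,\dots,m\}$ into nonempty blocks $M_1,\dots,M_b$, irreducible representations $\rho^{(j)}$ of $D$ on spaces $V_j$, pairwise inequivalent, and irreducible representations $\lambda_j$ of $\operatorname{Sym}(M_j)$ such that
\[
\sigma\cong\operatorname{Ind}_H^L(\tilde\rho\otimes\lambda),\qquad H=D^m\rtimes\prod_j\operatorname{Sym}(M_j).
\]
Here $\lambda=\bigotimes_j\lambda_j$ is viewed as a representation of $H$ trivial on $D^m$, and $\tilde\rho$ acts on $\bigotimes_jV_j^{\otimes M_j}$: the element $(d;\mu)$ sends $\bigotimes_i\xi_i$ to the tensor that has $\rho^{(j)}(d_i)\xi_i$ in position $\mu(i)$ for $i\in M_j$. In particular, with $m_j=|M_j|$,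
\[
\dim\sigma=\frac{m!}{\prod_jm_j!}\prod_j(\dim V_j)^{m_j}\dim\lambda_j .
\]
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:findim}, $\sigma|_{D^m}$ is a finite direct sum of irreducible representations of $D^m$, and these are outer tensor products of irreducible representations of $D$. The group $L$ permutes the isotypic components of the normal subgroup $D^m$, transitively because $\sigma$ is irreducible. Fix a component $\mathcal V$, and let the $M_j$ be the maximal sets of sites on which the tensor factors of its type are equivalent. The stabilizer of $\mathcal V$ is $H$, so $\sigma=\operatorname{Ind}_H^L\mathcal V$, and $\mathcal V$ is irreducible under $H$ because an invariant subspace would induce an invariant subspace. The type of $\mathcal V$ extends to the representation $\tilde\rho$ of $H$, and evaluation gives an isomorphism $\tilde\rho\otimes\operatorname{Hom}_{D^m}(\tilde\rho,\mathcal V)\cong\mathcal V$ of representations of $H$, with $H$ acting on the second factor by conjugation. There $D^m$ acts trivially, so the second factor is an irreducible representation of $H/D^m=\prod_j\operatorname{Sym}(M_j)$.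
\end{proof}

\begin{lemma}\label{lem:dim}
The group $L$ has at most $8$ characters. They take the values $\pm1$ and are determined by their values on $J$ at one site, $TJ$ at one site and one transposition. If $m\ge5$, every irreducible representation $\sigma$ with $\dim\sigma>1$ has $\dim\sigma\ge m-1$.
\end{lemma}

\begin{proof}
The group $L$ is generated by the conjugates of the three involutions named. For the second claim use Lemma~\ref{lem:clifford}. If $b\ge2$, the multinomial coefficient is at least $m$. If $b=1$ and $\dim V_1=2$, then $\dim\sigma\ge2^m$. If $b=1$ and $\dim V_1=1$, then $\dim\sigma=\dim\lambda_1>1$, and we use the standard fact that for $m\ge5$ an irreducible representation of $S_m$ of dimension greater than one has dimension at least $m-1$.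
\end{proof}

To bound characters of symmetric groups we recall the Murnaghan--Nakayama rule in terms of beta-numbers. A partition $\lambda=(\lambda_1\ge\dots\ge\lambda_u\ge0)$ corresponds to the set $\beta=\{\lambda_i+u-i\}$; this is a bijection between partitions with at most $u$ parts and $u$-element subsets of $\mathbb Z_{\ge0}$. Removing a rim hook of length $\ell$ from $\lambda$ corresponds to replacing an element $x\in\beta$ with $x\ge\ell$ and $x-\ell\notin\beta$ by $x-\ell$; this lowers $|\lambda|$ by $\ell$. The rule states: if $\mu\in S_n$ has cycle lengths $\ell_1,\dots,\ell_c$ in some fixed order and $\lambda$ is a partition of $n$, then the value at $\mu$ of the irreducible character $\chi_\lambda$ is a sum of terms $\pm1$, one for each way of reducing $\lambda$ to the empty partition by removing successively rim hooks of lengths $\ell_1,\dots,\ell_c$.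

\begin{lemma}\label{lem:trace}
Let $Q\ge1$ and let $g=(d;\mu)\in L$, where $\mu$ has at most $q$ cycles, each of length at least $m/Q$. Then $|\operatorname{tr}\sigma(g)|\le(2qQ)^q$ for every irreducible representation $\sigma$ of $L$.
\end{lemma}

\begin{proof}
Write $\sigma$ as in Lemma~\ref{lem:clifford}. The trace of an induced representation is
\[
\operatorname{tr}\sigma(g)=\sum\operatorname{tr}\tilde\rho(x^{-1}gx)\operatorname{tr}\lambda(x^{-1}gx),
\]
summed over the cosets $xH$ with $x^{-1}gx\in H$. We take $x\in S_m$. The cosets correspond to the ordered partitions $(xM_1,\dots,xM_b)$, and the condition says that each $xM_j$ is a union of cycles of $\mu$. There is no such partition if $b>q$. Otherwise it is determined by assigning a block to each cycle, so there are at most $b^q\le q^q$ terms.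

Fix a term, and write $x^{-1}gx=(d';\mu')$ with $\mu'=\prod_j\mu_j$, $\mu_j\in\operatorname{Sym}(M_j)$; the permutation $\mu'$ has the same cycle lengths as $\mu$. The operator $\tilde\rho(d';\mu')$ is a tensor product over the cycles of $\mu'$. For a cycle $i_1\mapsto i_2\mapsto\dots\mapsto i_\ell\mapsto i_1$ in $M_j$, computing in an orthonormal basis $(\epsilon_r)$ of $V_j$, the trace of the factor is
\[
\sum_{r_1,\dots,r_\ell}\ \prod_{\nu=1}^{\ell}\langle\rho^{(j)}(d'_{i_\nu})\epsilon_{r_\nu},\epsilon_{r_{\nu+1}}\rangle=\operatorname{tr}\rho^{(j)}(d'_{i_\ell}\cdots d'_{i_1}),\qquad r_{\ell+1}=r_1 .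
\]
This has modulus at most $\dim V_j\le2$, so $|\operatorname{tr}\tilde\rho(d';\mu')|\le2^q$.

A partition of $n$ has at most $n/\ell$ removable rim hooks of length $\ell$. Indeed, let $x_1,\dots,x_w\in\beta$ be the elements that can be moved. After moving $x_1,\dots,x_{i-1}$, the element $x_i$ is still present, and $x_i-\ell$ is still absent, because it was not in $\beta$ and differs from $x_1-\ell,\dots,x_{i-1}-\ell$. So all $w$ removals can be made in succession, and $w\ell\le n$. In the Murnaghan--Nakayama rule for $\chi_{\lambda_j}(\mu_j)$ each step therefore offers at most $m/(m/Q)=Q$ choices. The total number of steps, over all $j$, is at most $q$, so $|\operatorname{tr}\lambda(\mu')|=\prod_j|\chi_{\lambda_j}(\mu_j)|\le Q^q$.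
\end{proof}

Small normalized traces of powers force equidistribution of eigenvalues. The quantitative form is the Erd\H{o}s--Tur\'an inequality: there is an absolute constant $C$ such that for all $z_1,\dots,z_n\in\mathbb T$, every arc $I\subset\mathbb T$ of length $|I|$ (open, closed, half-open, or a point) and every integer $r\ge1$,
\[
\Big|\frac1n\#\{i:z_i\in I\}-\frac{|I|}{2\pi}\Big|\le C\Big(\frac1r+\sum_{j=1}^r\frac1j\Big|\frac1n\sum_{i=1}^nz_i^j\Big|\Big).
\]

\begin{lemma}\label{lem:equi}
For every $\varepsilon>0$ there is $m_2(\varepsilon)\ge5$ with the following property. Let $m\ge m_2(\varepsilon)$, let $g\in L_m$ have a permutation part with at most two cycles, each of length at least $\lfloor m/2\rfloor$, let $\sigma$ be an irreducible representation with $\dim\sigma>1$, and let $I\subset\mathbb T$ be an arc, possibly a point. Then the number of eigenvalues of $\sigma(g)$ in $I$, counted with multiplicity, differs from $\frac{|I|}{2\pi}\dim\sigma$ by at most $\varepsilon\dim\sigma$. In particular every eigenspace of $\sigma(g)$ has dimension at most $\varepsilon\dim\sigma$.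
\end{lemma}

\begin{proof}
Fix an integer $r\ge2C/\varepsilon$ and apply the inequality to the eigenvalues of $\sigma(g)$; the power sums are $\operatorname{tr}\sigma(g^j)$. In the $j$-th power a cycle of length $\ell$ splits into $\gcd(\ell,j)\le j$ cycles of equal length. So for $1\le j\le r$ the permutation part of $g^j$ has at most $2r$ cycles, each of length at least $\lfloor m/2\rfloor/r\ge m/(3r)$. By Lemma~\ref{lem:trace} with $q=2r$, $Q=3r$ and by Lemma~\ref{lem:dim}, $|\operatorname{tr}\sigma(g^j)|/\dim\sigma\le(12r^2)^{2r}/(m-1)$. The right side of the inequality is then at most $\varepsilon/2+Cr(12r^2)^{2r}/(m-1)$, which is at most $\varepsilon$ for large $m$.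
\end{proof}

\section{A projection with the right ranks}\label{sec:ranks}

From now on the permutation part of $t$ is an $m$-cycle. This hypothesis enters only through the next lemma. For an irreducible representation $\sigma$ of $L$ and $Z\subset[0,\pi]$ let $N_\sigma(Z)$ be the rank of $\mathbf 1_Z(\sigma(\Theta))\sigma(P^+)$. Let $\Xi$ be the set of characters $\chi$ of $L$ with $\chi\circ\iota=1$; it has at most $8$ elements.

\begin{lemma}\label{lem:count}
Let $0\le\gamma<\pi$. If $\dim\sigma=1$, then $N_\sigma([0,\gamma])$ is $1$ for $\sigma\in\Xi$ and $0$ otherwise. If $\dim\sigma>1$ and $m\ge m_2(\varepsilon)$, then $\big|N_\sigma([0,\gamma])-\frac\gamma{2\pi}\dim\sigma\big|\le2\varepsilon\dim\sigma$.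
\end{lemma}

\begin{proof}
Decompose $\sigma\circ\iota$ into irreducible representations of $D$. A copy of $\rho_\varphi$ contributes $1$ to $N_\sigma([0,\gamma])$ if $\varphi\le\gamma$ and $0$ otherwise. A character with $T\mapsto-1$ has $\Theta=\pi>\gamma$ and contributes $0$. A character with $T\mapsto1$ contributes $1$ exactly if $J\mapsto1$, that is, if it is trivial. If $\dim\sigma=1$, then $\sigma\circ\iota$ is one character, and the first claim follows. In general $N_\sigma([0,\gamma])$ is the number of eigenvalues $e^{\mathrm i\varphi}$ of $\sigma(t)$ with $0<\varphi\le\gamma$, plus the multiplicity of the trivial character, which is at most the dimension of the eigenspace of $\sigma(t)$ for the eigenvalue $1$. Apply Lemma~\ref{lem:equi} to each of the two terms.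
\end{proof}

The projection $p$ of Proposition~\ref{prop:cut} needs a rank in each irreducible representation: about $\frac s{2\pi}\dim\sigma$ if $\dim\sigma>1$, and exactly the value in Lemma~\ref{lem:count} for the characters, where there is no room. The ranks cannot be chosen independently. When a continuous family of irreducible representations splits in the limit, as $\sigma_\varphi$ does at $\varphi=0,\pi$, the ranks in the pieces must add up to the rank in the family. The ranks of an actual projection in a matrix algebra over $B$ satisfy all such relations at once. We obtain one from finite subgroups of $L$, where spectral projections are available.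

\begin{lemma}\label{lem:reference}
Let $0<s<\pi$, $\varepsilon>0$ and $m\ge m_2(\varepsilon)$. There are $\nu\le9$ and a projection $R\in M_\nu(B)$ such that $\operatorname{rank}\sigma(R)=1$ for $\sigma\in\Xi$, $\operatorname{rank}\sigma(R)=0$ for the other characters $\sigma$, and $\big|\operatorname{rank}\sigma(R)-\frac s{2\pi}\dim\sigma\big|\le11\varepsilon\dim\sigma$ for irreducible $\sigma$ with $\dim\sigma>1$.
\end{lemma}

\begin{proof}
Put $m'=\lfloor m/2\rfloor\ge2$, and let $c\in S_m$ have exactly two cycles, supported on $\{1,\dots,m'\}$ and on $\{m'+1,\dots,m\}$. Lemma~\ref{lem:equi} applies to $c$.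

\emph{The bulk.} Let $I=\{e^{\mathrm i\varphi}:0\le\varphi<s\}$. As $c$ has finite order, $\mathbf 1_I(c)$ is a projection in $\mathbb CS_m$. Let $e_+,e_-\in\mathbb CS_m$ be the central projections of the trivial and the sign character, and put $f=\mathbf 1_I(c)(1-e_+-e_-)$, a projection. A character of $L$ restricts to $S_m$ as the trivial or the sign character, so it vanishes on $f$. If $\dim\sigma>1$, the ranges of $\sigma(e_+)$ and $\sigma(e_-)$ lie in the eigenspaces of $\sigma(c)$ for $1$ and for $\operatorname{sgn}(c)$, so each has dimension at most $\varepsilon\dim\sigma$. Hence $\big|\operatorname{rank}\sigma(f)-\frac s{2\pi}\dim\sigma\big|\le3\varepsilon\dim\sigma$.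

\emph{The characters.} We need a finite subgroup that separates the characters of $L$ and contains an element with long cycles. It cannot contain $J$ and $TJ$ at the same site, so we put them on different halves:
\[
K=\big(\langle J\rangle\wr\operatorname{Sym}\{1,\dots,m'\}\big)\times\big(\langle TJ\rangle\wr\operatorname{Sym}\{m'+1,\dots,m\}\big).
\]
This finite group contains $c$, $J$ at the site $1$, $TJ$ at the site $m$ and the transposition $(1\ 2)$, so by Lemma~\ref{lem:dim} two characters of $L$ that agree on $K$ are equal. For $\chi\in\Xi$ let $p_\chi=|K|^{-1}\sum_{g\in K}\chi(g)g$. Since $\chi$ is real-valued, $p_\chi$ is a projection, and $\sigma(p_\chi)$ projects onto the vectors on which $K$ acts by $\chi$. For a character $\sigma$ the rank is $1$ if $\sigma=\chi$ and $0$ otherwise. If $\dim\sigma>1$, the range lies in the eigenspace of $\sigma(c)$ for $\chi(c)$, so the rank is at most $\varepsilon\dim\sigma$.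

The projection $R=f\oplus\bigoplus_{\chi\in\Xi}p_\chi$ has the stated properties, with $\nu=1+|\Xi|$ and error at most $(3+8)\varepsilon\dim\sigma$.
\end{proof}

\section{Construction of the cut over a simplex}\label{sec:simplex}

\subsection*{$B$ as an algebra of matrix functions}
For $z\in\mathbb T^m$ let $\Pi_z=\operatorname{Ind}_{\mathbb Z^m}^Lz$, realized on $\ell^2W$ by
\[
\Pi_z(v)\delta_w=\langle wz,v\rangle\delta_w\quad(v\in\mathbb Z^m),\qquad\Pi_z(w')\delta_w=\delta_{w'w}\quad(w'\in W).
\]
Let $r(x)\delta_w=\delta_{wx^{-1}}$ be the right regular representation of $W$. It commutes with left translations, and $r(x)\Pi_z(v)r(x)^*\delta_w=\langle wxz,v\rangle\delta_w$, so $r(x)\Pi_zr(x)^*=\Pi_{xz}$. Let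
\[
\Delta=\{(e^{\mathrm i\theta_1},\dots,e^{\mathrm i\theta_m}):0\le\theta_1\le\dots\le\theta_m\le\pi\}.
\]
In the coordinates $\theta_j$ this is an $m$-simplex, whose faces arise by turning some of the $m+1$ inequalities into equalities. Inverting coordinates and then sorting them brings any point of $\mathbb T^m$ into $\Delta$, and the result is unique. So $\Delta\to\mathbb T^m/W$ is a continuous bijection of compact Hausdorff spaces, and $C(\Delta)\cong C(\mathbb T^m)^W$. (The characters of $\mathbb Z^m$ that occur in the representation $\sigma_\varphi$ of Section~\ref{sec:angle} form the orbit of $(1,\dots,1,e^{\mathrm i\varphi})$, so that family lies over one edge of $\Delta$.)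

The stabilizer $W_z$ of $z\in\Delta$ consists of the signed permutations that preserve each set of coordinates with a common value $\theta_j$ and invert only coordinates with $\theta_j\in\{0,\pi\}$. It depends only on the open face $F$ that contains $z$, and we write $W_F$. An element of $W_F$ fixes $F$ pointwise, hence also its closure, so
\begin{equation}\label{eq:stab}
W_z\supset W_F\quad\text{for all }z\in\overline F .
\end{equation}
The dimension of $F$ is the number of distinct values $\theta_j$ in $(0,\pi)$. For each such value we may invert all coordinates that have it, or none, and this yields distinct points of the orbit. Hence $|W/W_F|=|Wz|\ge2^{\dim F}$.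

\begin{lemma}\label{lem:sections}
Every irreducible representation of $L$ is contained in $\Pi_z$ for some $z\in\Delta$; we have $\Pi_z(B)=r(W_z)'$; and $x\mapsto(z\mapsto\Pi_z(x))$ is an isomorphism of $B$ onto
\[
\mathcal A=\{\Phi\in C(\Delta,\operatorname{End}(\ell^2W)):\Phi(z)\in r(W_z)'\text{ for all }z\in\Delta\}.
\]
\end{lemma}

\begin{proof}
We use Frobenius reciprocity for the finite-index subgroup $\mathbb Z^m$: for a finite-dimensional representation $\sigma$ of $L$, $\operatorname{Hom}_L(\Pi_z,\sigma)\cong\operatorname{Hom}_{\mathbb Z^m}(z,\sigma|_{\mathbb Z^m})$. An irreducible $\sigma$ is finite-dimensional, so it has a joint eigenvector for $\mathbb Z^m$ with some character $z$. Then $\sigma$ is contained in $\Pi_z$, and we may take $z\in\Delta$ because $\Pi_{xz}\cong\Pi_z$. Since irreducible representations separate the points of $B$, the map is injective.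

For $x\in W_z$ the operator $r(x)$ commutes with $\Pi_z(B)$, and these operators are linearly independent. By reciprocity, $\dim\Pi_z(B)'=\#\{w:wz=z\}=|W_z|$. So $\Pi_z(B)'=\operatorname{span}r(W_z)$, and the bicommutant theorem in finite dimension gives $\Pi_z(B)=r(W_z)'$. The function $z\mapsto\Pi_z(x)$ is continuous for $x\in\mathbb CL$, hence for $x\in B$ by uniform approximation. So $B$ maps into $\mathcal A$, with closed image.

It remains to see that the image is dense. For $f\in C(\Delta)=C(\mathbb T^m)^W\subset B$ we have $\Pi_z(f)\delta_w=f(wz)\delta_w=f(z)\delta_w$. Let $\Phi\in\mathcal A$ and $\epsilon>0$. For each $z_0\in\Delta$ choose $x_{z_0}\in B$ with $\Pi_{z_0}(x_{z_0})=\Phi(z_0)$; then $\|\Pi_z(x_{z_0})-\Phi(z)\|<\epsilon$ on an open neighborhood of $z_0$. Take a finite subcover, with centers $z_i$, and a subordinate partition of unity $(f_i)$. Then $x=\sum_if_ix_{z_i}\in B$ satisfies $\|\Pi_z(x)-\Phi(z)\|\le\epsilon$ for all $z\in\Delta$.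
\end{proof}

Fix an open face $F$, and let $\tau$ run over the irreducible representations of the finite group $W_F$, on spaces $V_\tau$. Under $r|_{W_F}$,
\begin{equation}\label{eq:decomp}
\ell^2W=\bigoplus_\tau V_\tau\otimes H_\tau,\qquad r(W_F)'=\bigoplus_\tau1\otimes\operatorname{End}(H_\tau),
\end{equation}
where $H_\tau$ is the multiplicity space. For $z\in F$, Lemma~\ref{lem:sections} shows that $B$ acts on $H_\tau$ by an irreducible representation $\sigma_{z,\tau}$. Since $r|_{W_F}$ is $|W/W_F|$ times the regular representation of $W_F$,
\begin{equation}\label{eq:dimface}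
\dim\sigma_{z,\tau}=\dim\tau\cdot|W/W_F|\ge2^{\dim F}.
\end{equation}
This inequality makes the construction possible. The simplex has dimension $m$, so a rank margin that is merely large would not suffice over the large faces; but a margin proportional to $\dim\sigma$ grows exponentially with $\dim F$. The characters, which have no margin, occur only at vertices.

\subsection*{The space of local choices}
One could try to extend the projection $p$ itself over the skeleta of a triangulation of $\Delta$. The fiber of that problem is a Grassmannian of subspaces between two given ones, and already the lines in $\mathbb C^2$ form a sphere $S^2$, with $\pi_2\ne0$. We therefore construct a partial isometry $S$ with initial projection $R$ and put $p=SS^*$. This fixes the ranks and replaces Grassmannians by highly connected spaces.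

Let $V_i(\mathbb C^n)$ be the Stiefel manifold of isometries $\mathbb C^i\to\mathbb C^n$. Recall that $\pi_l(V_i(\mathbb C^n))=0$ for $0\le l\le2(n-i)$; this follows by induction from the bundles $V_i(\mathbb C^n)\to S^{2n-1}$ with fiber $V_{i-1}(\mathbb C^{n-1})$, in which all spheres have dimension at least $2(n-i)+1$.

\begin{lemma}\label{lem:stiefel}
Let $n^-\le k\le n^+$ be nonnegative integers, and let $\mathcal X$ be the space of isometries $S\colon\mathbb C^k\to\mathbb C^{n^+}$ whose range contains $\mathbb C^{n^-}=\operatorname{span}\{e_1,\dots,e_{n^-}\}$. Then $\mathcal X\ne\emptyset$, and $\pi_l(\mathcal X)=0$ for $0\le l\le2\min(k-n^-,n^+-k)$.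
\end{lemma}

\begin{proof}
The standard inclusion lies in $\mathcal X$. For $S\in\mathcal X$ the projection $SS^*$ is the identity on $\mathbb C^{n^-}$, so $\Psi(S)=S^*|_{\mathbb C^{n^-}}$ is an isometry into $\mathbb C^k$. The map $\Psi\colon\mathcal X\to V_{n^-}(\mathbb C^k)$ is equivariant for the actions $u\cdot S=Su^*$ and $u\cdot\xi=u\xi$ of $U(k)$. The action on $V_{n^-}(\mathbb C^k)=U(k)/U(k-n^-)$ is transitive and has local sections: every point has a neighborhood $O$ with a continuous map $u\colon O\to U(k)$ such that $u(\xi)\xi_0=\xi$, where $\xi_0$ is the standard inclusion. Then $S\mapsto(\Psi(S),u(\Psi(S))^{-1}\cdot S)$ is a homeomorphism $\Psi^{-1}(O)\to O\times\Psi^{-1}(\xi_0)$, so $\Psi$ is a fiber bundle. If $\Psi(S)=\xi_0$, then $Se_i=SS^*e_i=e_i$ for $i\le n^-$, and $S$ maps $\mathbb C^k\ominus\mathbb C^{n^-}$ isometrically into $\mathbb C^{n^+}\ominus\mathbb C^{n^-}$; conversely every such isometry defines a point of $\Psi^{-1}(\xi_0)$. So the fiber is $V_{k-n^-}(\mathbb C^{n^+-n^-})$. The homotopy groups of the base vanish up to degree $2(k-n^-)$ and those of the fiber up to degree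 $2(n^+-k)$. The exact homotopy sequence gives the claim.
\end{proof}

\subsection*{Proof of Proposition~\ref{prop:cut}}
Put $\varepsilon=\eta/200$, choose $m_1\ge m_2(\varepsilon)$ with $\sqrt{m_1-1}\ge12/\eta$, let $m\ge m_1$, and take $R\in M_\nu(B)$ from Lemma~\ref{lem:reference}. The window on each side of $s$ has length $2\eta$. The inner half produces the rank margin, and the outer half holds the levels at which spectral projections are locally continuous.

\emph{Step 1: rank margins.} Let $z$ lie in the open face $F$ and let $\sigma=\sigma_{z,\tau}$. We claim that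
\begin{equation}\label{eq:margin}
N_\sigma([0,s-\eta])+\tfrac12\dim F\ \le\ \operatorname{rank}\sigma(R)\ \le\ N_\sigma([0,s+\eta])-\tfrac12\dim F .
\end{equation}
If $\dim\sigma=1$, then $\dim F=0$ by \eqref{eq:dimface}, and the three numbers are equal by Lemmas~\ref{lem:count} and~\ref{lem:reference}. If $\dim\sigma>1$, these lemmas show that $\operatorname{rank}\sigma(R)-N_\sigma([0,s-\eta])$ and $N_\sigma([0,s+\eta])-\operatorname{rank}\sigma(R)$ are both at least $(\frac\eta{2\pi}-13\varepsilon)\dim\sigma\ge\frac\eta{12}\dim\sigma$. By Lemma~\ref{lem:dim} and \eqref{eq:dimface}, $\dim\sigma\ge\max(m-1,2^{\dim F})\ge\sqrt{m-1}\;2^{\dim F/2}$. Hence $\frac\eta{12}\dim\sigma\ge2^{\dim F/2}\ge\frac12\dim F$.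

\emph{Step 2: local levels.} No single level avoids the spectrum of $\Pi_z(\Theta)$ for all $z$, so we choose levels simplex by simplex, moving outward as the dimension grows. Put $\eta'=\frac{\eta}{(m+1)(|W|+1)}$. Take an iterated barycentric subdivision of $\Delta$ so fine that $\|\Pi_z(\Theta)-\Pi_{z'}(\Theta)\|<\eta'/4$ whenever $z,z'$ lie in a common simplex. The interior of each simplex of the subdivision lies in one open face of $\Delta$. For $0\le j\le m$ let
\[
I_j^-=\Big(s-\eta-\tfrac{(j+1)\eta}{m+1},\ s-\eta-\tfrac{j\eta}{m+1}\Big),\qquad I_j^+=\Big(s+\eta+\tfrac{j\eta}{m+1},\ s+\eta+\tfrac{(j+1)\eta}{m+1}\Big).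
\]
Let $\Sigma$ be a closed $j$-simplex of the subdivision and fix $z_0\in\Sigma$. The at most $|W|$ eigenvalues of $\Pi_{z_0}(\Theta)$ leave in $I_j^\pm$ an open interval of length at least $\eta'$ that is free of them; let $\gamma_\Sigma^\pm$ be its midpoint. For self-adjoint matrices $x,x'$ each eigenvalue of $x'$ is within $\|x-x'\|$ of an eigenvalue of $x$. So $\gamma_\Sigma^\pm$ has distance more than $\eta'/4$ from the spectrum of $\Pi_z(\Theta)$ for all $z\in\Sigma$. Put
\[
E_\Sigma^\pm(z)=\mathbf 1_{[0,\gamma_\Sigma^\pm)}(\Pi_z(\Theta))\,\Pi_z(P^+),\qquad z\in\Sigma .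
\]
On all these spectra the indicator function agrees with one continuous function $g$, so $E_\Sigma^\pm(z)=\Pi_z(g(\Theta)P^+)$ on $\Sigma$. Thus $E_\Sigma^\pm$ is a continuous projection-valued function on $\Sigma$ with $E_\Sigma^\pm(z)\in r(W_z)'$, and $E_\Sigma^-\le E_\Sigma^+$. If $\Sigma'$ is a proper face of $\Sigma$, its dimension is smaller, so $\gamma_\Sigma^-<\gamma_{\Sigma'}^-$ and $\gamma_{\Sigma'}^+<\gamma_\Sigma^+$, and
\begin{equation}\label{eq:nested}
E_\Sigma^-\le E_{\Sigma'}^-\le E_{\Sigma'}^+\le E_\Sigma^+\quad\text{on }\Sigma' .
\end{equation}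

\emph{Step 3: the partial isometry.} We construct a continuous map $S\colon\Delta\to\operatorname{Hom}((\ell^2W)^\nu,\ell^2W)$ such that for every $z$, with $\Sigma$ the simplex of the subdivision whose interior contains $z$,
\begin{enumerate}
\item[(a)] $S(z)^*S(z)=\Pi_z(R)$,
\item[(b)] $E_\Sigma^-(z)\le S(z)S(z)^*\le E_\Sigma^+(z)$,
\item[(c)] $S(z)$ intertwines the actions $r$ of $W_z$.
\end{enumerate}
We proceed by induction over the skeleta. Let $\Sigma$ be a $j$-simplex whose interior lies in the open face $F$, so $j\le\dim F$ and $\Sigma\subset\overline F$, and suppose that $S$ is given on $\partial\Sigma$. By \eqref{eq:nested}, the inequality (b) holds on $\partial\Sigma$ with the projections $E_\Sigma^\pm$, and by \eqref{eq:stab}, $S$ intertwines $W_F$ on $\partial\Sigma$. We must extend $S$ to $\Sigma$ keeping (a), (b) for $E_\Sigma^\pm$, and $W_F$-equivariance; at interior points the last condition is (c).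

Use the decomposition \eqref{eq:decomp} for $F$, which does not depend on $z$. A $W_F$-intertwiner has the form $\bigoplus_\tau1\otimes S_\tau$ with $S_\tau\colon H_\tau^\nu\to H_\tau$. By \eqref{eq:stab} the projections $\Pi_z(R)$ and $E_\Sigma^\pm(z)$ commute with $r(W_F)$ for all $z\in\Sigma$, so they have continuous components $R_\tau(z)\in\operatorname{End}(H_\tau^\nu)$ and $E_\tau^\pm(z)\in\operatorname{End}(H_\tau)$. The problem splits into one problem for each $\tau$. Fix $\tau$. The ranks $k,n^\pm$ of $R_\tau,E_\tau^\pm$ are constant on the connected set $\Sigma$, and at an interior point $z$ they are ranks in $\sigma=\sigma_{z,\tau}$. As $\gamma_\Sigma^-<s-\eta$ and $\gamma_\Sigma^+>s+\eta$, we have $n^-\le N_\sigma([0,s-\eta])$ and $n^+\ge N_\sigma([0,s+\eta])$, so \eqref{eq:margin} gives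
\[
2\min(k-n^-,\,n^+-k)\ge\dim F\ge j .
\]
The ranges of $R_\tau$, $E_\tau^-$ and $E_\tau^+-E_\tau^-$ are Hermitian vector bundles over the contractible space $\Sigma$, so they have continuous orthonormal frames. In these frames, an operator $S_\tau(z)$ with $S_\tau^*S_\tau=R_\tau$ and $E_\tau^-\le S_\tau S_\tau^*\le E_\tau^+$ is the same as a point of the space $\mathcal X$ of Lemma~\ref{lem:stiefel}. So we must extend a continuous map $\partial\Sigma\to\mathcal X$ to $\Sigma$. For $j=0$ this needs $\mathcal X\neq\emptyset$. For $j\ge1$ we have $\partial\Sigma\cong S^{j-1}$, and it suffices that $\pi_0(\mathcal X)$ and $\pi_{j-1}(\mathcal X)$ vanish. All this holds by Lemma~\ref{lem:stiefel}. The map $S$ so obtained is continuous on each of finitely many closed simplices, hence on $\Delta$.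

\emph{Step 4: the projection.} By (c), the $\nu$ components of $S$ lie in $\mathcal A\cong B$. So $p=SS^*$ is an element of $B$, and it is a projection because $S^*S=R$ is one. Since $\gamma_\Sigma^->s-2\eta$ and $\gamma_\Sigma^+<s+2\eta$, (b) gives
\[
\mathbf 1_{[0,s-2\eta]}(\Pi_z(\Theta))\Pi_z(P^+)\le\Pi_z(p)\le\mathbf 1_{[0,s+2\eta]}(\Pi_z(\Theta))\Pi_z(P^+)
\]
for all $z\in\Delta$. Every irreducible representation is a direct summand of some $\Pi_z$, and the inequalities restrict to it. The number $m_1$ depends only on $\eta$. This proves Proposition~\ref{prop:cut}, and with it Proposition~\ref{prop:core} and Theorem~\ref{thm:main}. \qed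

\section{Dihedral odometers}\label{sec:odometers}

We prove Theorem~\ref{thm:odometers}. AF algebras have real rank zero, as noted in Remark~\ref{rem:local}. Real rank zero passes to quotients, since a self-adjoint element has a self-adjoint lift and the image of an element with finite spectrum has finite spectrum. The algebra $C(\mathbb T)$ does not have real rank zero, since a continuous function on $\mathbb T$ with finite range is constant.

If $H\le D$ has finite index, then $H\cap\langle T\rangle=\langle T^n\rangle$ with $n\ge1$. Either $H=\langle T^n\rangle$, which is infinite cyclic of index $2n$, or $H=\langle T^n,T^jJ\rangle$ for some $j$, which has index $n$ and is not cyclic; in the second case the elements of $H$ outside $\langle T\rangle$ are the $T^{j'}J$ with $j'\equiv j\pmod n$. Let $H_k\cap\langle T\rangle=\langle T^{n_k}\rangle$. Then $n_k\mid n_{k+1}$ and $n_k\to\infty$. We show that (i)--(v) all hold if no $H_k$ is cyclic and all fail otherwise.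

\subsection*{No $H_k$ is cyclic}
Write $H_k=\langle T^{n_k},T^{j_k}J\rangle$ and identify $D/H_k$ with $\mathbb Z_{n_k}$ by $T^iH_k\leftrightarrow i$. From $J=T^{-j_k}(T^{j_k}J)$ we get $JT^iH_k=T^{-i}JH_k=T^{-i-j_k}H_k$. Since $T^{j_{k+1}}J\in H_k$, we have $j_{k+1}\equiv j_k\pmod{n_k}$. So $X=\varprojlim\mathbb Z_{n_k}$, $Tx=x+1$ and $Jx=-x-j$ with $j=(j_k)\in X$.

The map $x\mapsto-x-j$ has a fixed point only if $j\in2X$, so we may have to change the reflection. The subgroup $2X$ is compact, so $X/2X$ is a compact Hausdorff group. The image of $\mathbb Z$ in it is dense and consists of the classes of $0$ and $1$, so it is everything. Hence there are $i\in\{0,1\}$ and $x_0\in X$ with $2x_0=i-j$. The reflection $J'=T^iJ$ acts by $J'x=-x+2x_0$. The translation $x\mapsto x-x_0$ commutes with $T$ and conjugates $J'$ to $x\mapsto-(x+x_0)+2x_0-x_0=-x$. Now $T\mapsto T$, $J\mapsto T^iJ$ is an automorphism of $D$, and composing $\alpha$ with an automorphism of $D$ does not change $[[\alpha]]$. After discarding the finitely many $k$ with $n_k=1$, we are in the situation of Theorem~\ref{thm:main}. This proves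 the last sentence of Theorem~\ref{thm:odometers}, and (i), hence (ii). The element $J'$ fixes $x_0$, so (iv) holds. The group $[[\alpha]]$ is a union of groups isomorphic to $L_{n_k}$, which are generated by involutions, so $[[\alpha]]_{ab}$ is an elementary abelian $2$-group, and (iii) holds.

\subsection*{Some $H_{k_0}$ is cyclic}
Then (v) fails, and $H_k=\langle T^{n_k}\rangle$ for $k\ge k_0$. These subgroups are normal with trivial intersection. If $\gamma\in D$ fixes a point $(x_kH_k)_k$, then $\gamma\in x_kH_kx_k^{-1}=H_k$ for all $k\ge k_0$, so $\gamma=1$. Thus $\alpha$ is free, and (iv) fails.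

We construct a homomorphism of $[[\alpha]]$ onto $\mathbb Z$. Let $U_k\subset X$ be the clopen set of points whose $k$-th coordinate is the coset $H_k$; its stabilizer is $H_k$. The translates of $U_k$ partition $X$, these partitions refine one another and generate the topology. As in Section~\ref{sec:reduction}, $[[\alpha]]$ is the increasing union of the subgroups $\Gamma_k$, $k\ge k_0$, of elements $g$ for which $c_g$ is constant on each translate of $U_k$. Let $\mathcal T_{k_0}\ni1$ be a transversal of $D/H_{k_0}$, and define inductively
\[
\mathcal T_{k+1}=\{\rho T^{n_ki}:\rho\in\mathcal T_k,\ 0\le i<n_{k+1}/n_k\},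
\]
a transversal of $D/H_{k+1}$ that contains $1$. An element $g\in\Gamma_k$ agrees on $\rho U_k$, $\rho\in\mathcal T_k$, with some $\gamma\in D$. If $\rho'\in\mathcal T_k$ represents $\gamma\rho H_k$, then $\rho'^{-1}\gamma\rho\in H_k$, so $g=\rho'T^{n_kd_\rho}\rho^{-1}$ on $\rho U_k$ with $d_\rho\in\mathbb Z$. By freeness, $\rho'$ and $d_\rho$ are unique, and $\rho\mapsto\rho'$ is a permutation of $\mathcal T_k$. If $\tilde g\in\Gamma_k$ has labels $\tilde d$, then $\tilde gg$ has the label $\tilde d_{\rho'}+d_\rho$ at $\rho$. So $\phi_k(g)=\sum_\rho d_\rho$ is a homomorphism $\Gamma_k\to\mathbb Z$.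

These homomorphisms are compatible. Let $m=n_{k+1}/n_k$, $g\in\Gamma_k$, $\rho\in\mathcal T_k$ and $0\le i<m$, and write $d_\rho+i=i'+me_{\rho,i}$ with $0\le i'<m$. On $\rho T^{n_ki}U_{k+1}$,
\[
g=\rho'T^{n_k(d_\rho+i)}(\rho T^{n_ki})^{-1}=(\rho'T^{n_ki'})\,T^{n_{k+1}e_{\rho,i}}\,(\rho T^{n_ki})^{-1},
\]
so the labels of $g$ in $\Gamma_{k+1}$ are the $e_{\rho,i}$. Since $i\mapsto i'$ is a bijection of $\{0,\dots,m-1\}$, we have $\sum_ie_{\rho,i}=\frac1m\sum_i(d_\rho+i-i')=d_\rho$, and $\phi_{k+1}(g)=\phi_k(g)$. We obtain a homomorphism $\phi\colon[[\alpha]]\to\mathbb Z$. It is onto, because the element that acts as $T^{n_k}$ on $U_k$ and trivially elsewhere has $\phi=1$. So (iii) fails, and $C^*([[\alpha]])$ has the quotient $C^*(\mathbb Z)=C(\mathbb T)$; hence (ii) and (i) fail. This completes the proof of Theorem~\ref{thm:odometers}. \qed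

\begin{remark}
The free case shows where the reflection in the stabilizer enters the proof of Theorem~\ref{thm:main}. In the free case the labels lie in $\mathbb Z$, and the groups $\Gamma_k$ have the circle of characters $g\mapsto\zeta^{\phi(g)}$, $\zeta\in\mathbb T$. Equidistribution says nothing about one-dimensional representations, and along a circle of them a projection has constant rank. When the labels lie in $D$, the group $L_m$ is generated by involutions, its characters are finite in number and lie over vertices of $\Delta$, and Lemma~\ref{lem:reference} prescribes the rank at each of them separately.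
\end{remark}

\begin{thebibliography}{9}

\bibitem{Bratteli}
Bratteli, Trans. Amer. Math. Soc. \textbf{171} (1972).

\bibitem{Scarparo}
Eduardo Scarparo, \emph{On the $C^*$-algebra generated by the Koopman representation of a topological full group}, arXiv:1705.07665 (2017).

\end{thebibliography}
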